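\title{Oriented trees in all orientations of a sparse random graph}

\begin{abstract}
Write $G\to T$ if every orientation of the graph $G$ contains the oriented tree $T$. We show that for almost every labeled oriented tree $T$ of order $t$, the probability that $G(n,b/n)\to T$ tends to $0$ when $b<2\log t\log\log t$ and to $1$ when $b>2^{43}\log t\log\log t$. The lower bound comes from long directed paths and the chromatic number of the random graph. The upper bound comes from an embedding criterion that charges each vertex of $T$ according to the degrees near it and asks only that the total charge along each directed path be small.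
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{orientation} of a graph assigns to each edge one of its two directions, and an \emph{oriented graph} is a graph with an orientation; $u\to v$ denotes an arc from $u$ to $v$. For a graph $G$ and an oriented graph $H$ we write $G\to H$ if every orientation of $G$ contains $H$ as a (not necessarily induced) subdigraph. The property survives the addition of edges to $G$, so one may ask at which density the binomial random graph $G(n,p)$, in which each pair among $n$ vertices is an edge independently with probability $p$, acquires it.

Let $H=T$ be a fixed oriented tree that contains a directed path on three vertices. If $np\to0$, the expected number of cycles of $G(n,p)$ is at most $\sum_{k\ge3}(np)^k\to0$. A forest is bipartite, and directing all edges from one side to the other creates no directed path on three vertices, so $T$ is avoided. On the other hand, we shall see that $p=b/n$ with a large constant $b$ forces $T$. The interesting quantity is therefore the average degree $b$, as a function of $T$. A \emph{labeled oriented tree of order $t$} is an orientation of a tree on $[t]=\{1,\dots,t\}$, and \emph{almost every} such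 tree has a property if the proportion of those that have it tends to $1$ as $t\to\infty$. The following question comes from Barros, Cavalar, Kohayakawa, Mota and Naia~\cite{BCKMN}.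

\medskip
\noindent\textbf{Question.} \emph{Are there a function $f(t)$ and absolute constants $c,C>0$ such that almost every labeled oriented tree $T$ of order $t$ has the following property? For every constant $b>0$ (independent of $n$, though it may depend on $t$), $\mathbb P(G(n,b/n)\to T)$ tends to $0$ as $n\to\infty$ if $b<cf(t)$, and to $1$ if $b>Cf(t)$.}
\medskip

The answer is yes. All logarithms without a base are natural.

\begin{theorem}\label{thm:main}
For almost every labeled oriented tree $T$ of order $t$ and every constant $b>0$,
\[
\lim_{n\to\infty}\mathbb P\bigl(G(n,b/n)\to T\bigr)=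
\begin{cases}
0&\text{if } b<2\log t\log\log t,\\
1&\text{if } b>2^{43}\log t\log\log t.
\end{cases}
\]
\end{theorem}

The proof gives a little more. The constant $2$ may be replaced by any $c<2/\log 2$. And for $b>2^{43}\log t\log\log t$, with probability tending to $1$ as $n\to\infty$, every orientation of $G(n,b/n)$ contains simultaneously a proportion $1-o_t(1)$ of all labeled oriented trees of order $t$. We do not claim a sharp multiplicative constant.

To see why this function appears, let $\lambda(T)$ be the number of vertices of a longest directed path of $T$, and $\Delta(T)$ the maximum degree of the underlying tree. Section~\ref{sec:lower} shows that $b$ must be at least of order $\lambda\log\lambda$, and at least of order $\Delta$, for $T$ to be forced. In a random oriented tree the expected number of directed paths on $\ell$ vertices is about $t\ell2^{1-\ell}$, which suggests that $\lambda$ is close to $\log_2t$, and the degrees turn out to be $O(\log t)$. The larger of the two obstructions is then $\lambda\log\lambda$, of order $\log t\log\log t$, and Theorem~\ref{thm:main} says that nothing else matters. The same holds for every tree of small degree.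

\begin{theorem}\label{thm:small}
For every $K\ge1$ there is $C_K$ such that for every fixed oriented tree $T$ with $\lambda=\lambda(T)\ge4$ and $\Delta(T)\le K\log\lambda$, the probability $\mathbb P(G(n,b/n)\to T)$ tends to $0$ if $b<\frac12\lambda\log\lambda$, and to $1$ if $b>C_K\lambda\log\lambda$.
\end{theorem}

Theorem~\ref{thm:small} asks for degrees $O(\log\log t)$ when $\lambda$ has order $\log t$, and one cannot count on this in a random tree. By the Pr\"ufer correspondence the degree of a given vertex, minus $1$, is binomial with parameters $t-2$ and $1/t$, so the expected number of vertices of degree $d+1$ is $(1+o(1))\,t/(e\,d!)=t^{1-o(1)}$ for $d=\lfloor\sqrt{\log t}\rfloor$. An argument that treats every vertex as if it had degree $\Delta$ pays $b\approx\lambda\Delta$, which is too much. Both upper bounds follow from one criterion, Theorem~\ref{thm:crit}, in which a vertex pays only for the degrees close to it. Section~\ref{sec:model} shows the embedding scheme in a tournament, Sections~\ref{sec:weight} and~\ref{sec:proof} state and prove the criterion, Section~\ref{sec:random} verifies its hypothesis for random trees, and Section~\ref{sec:final} collects the constants.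

Throughout, \emph{whp} means with probability tending to $1$ as $n\to\infty$ with all other parameters fixed, except in Section~\ref{sec:random}, where $t\to\infty$. We write $(t)_\ell=t(t-1)\cdots(t-\ell+1)$, and we use $\binom nk\le(en/k)^k$ and two tail bounds for a binomial variable $X$ with parameters $M$ and $p$:
\begin{equation}\label{eq:tails}
\mathbb P\bigl(X\le(1-\varepsilon)Mp\bigr)\le e^{-\varepsilon^2Mp/2},\qquad
\mathbb P(X\ge k)\le\binom Mk p^k\le\Bigl(\frac{eMp}k\Bigr)^k .
\end{equation}
The first is Chernoff's bound, valid for $0<\varepsilon<1$; the second is a union bound.

\section{Two obstructions}\label{sec:lower}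

A proper coloring with few colors yields an orientation without long directed paths. We combine this with the only published theorem that we need.

\begin{theorem}[Achlioptas and Naor \cite{AN}]\label{thm:AN}
For fixed $b>0$ let $k_b$ be the least positive integer $k$ with $b<2k\log k$. Then whp $\chi(G(n,b/n))\in\{k_b,k_b+1\}$.
\end{theorem}

\begin{lemma}\label{lem:lower}
If $\lambda=\lambda(T)\ge4$ and $b<2(\lambda-2)\log(\lambda-2)$, then whp $G(n,b/n)\not\to T$.
\end{lemma}

\begin{proof}
Here $k_b\le\lambda-2$, so whp there is a proper coloring with colors $1,\dots,\lambda-1$. Direct each edge toward its endpoint of larger color. Colors increase along directed paths, so no directed path has $\lambda$ vertices, and $T$ is not contained.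
\end{proof}

\begin{remark}\label{rem:path}
For the directed path $P$ on $\lambda$ vertices this is the only obstruction: $G\to P$ if and only if $\chi(G)\ge\lambda$. Indeed, let $D$ be an orientation without $P$, let $D'$ be a maximal acyclic spanning subdigraph, and color $v$ by the number of vertices of a longest directed path of $D'$ ending at $v$. Colors increase along arcs of $D'$. If an arc $u\to v$ is not in $D'$, then by maximality $D'$ has a directed path from $v$ to $u$, so again the colors differ. Hence $\chi(G)\le\lambda-1$. With Theorem~\ref{thm:AN}, the path is forced whp once $b\ge2(\lambda-1)\log(\lambda-1)$.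
\end{remark}

The second obstruction is not used in the proofs. It shows that Theorem~\ref{thm:small} needs some hypothesis on degrees, since new leaves attached as out-neighbors to the first vertex of a directed path raise $\Delta$ and leave $\lambda$ unchanged.

\begin{proposition}\label{prop:degree}
Let $b>0$ and $d=\max\{3,\lceil eb\rceil\}$. If $\Delta(T)\ge4d$, then whp $G(n,b/n)\not\to T$.
\end{proposition}

\begin{proof}
By \eqref{eq:tails}, the probability that some set of $s$ vertices spans at least $ds$ edges is at most
\[
\Bigl(\frac{en}s\Bigr)^s\Bigl(\frac{ebs}{2dn}\Bigr)^{ds}\le\Bigl(\frac e{2^d}\Bigl(\frac sn\Bigr)^{d-1}\Bigr)^s\le\Bigl(\frac e8\cdot\frac{s^2}{n^2}\Bigr)^s .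
\]
This is at most $n^{-s}$ for $s\le\sqrt n$ and at most $(e/8)^s$ always, so the sum over $s$ tends to $0$. Thus whp every subgraph has a vertex of degree less than $2d$. Delete such vertices one at a time, directing the edges of each away from it as it is deleted. All out-degrees are less than $2d$, and in the reverse orientation all in-degrees are. Since $T$ has a vertex of out-degree or in-degree at least $2d$, one of the two orientations avoids it.
\end{proof}

\section{Median orders and a model case}\label{sec:model}

An arbitrary orientation has no structure that we control, but it can be ordered so that it looks locally like a forward orientation. A \emph{median order} of an oriented graph $D$ is an ordering $v_1,\dots,v_n$ of its vertices that maximizes the number of arcs $v_a\to v_{a'}$ with $a<a'$. An \emph{interval} is a set of consecutive vertices of the ordering.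

\begin{lemma}\label{lem:median}
In a median order, at least half of the neighbors of $v_a$ in any interval that begins at $v_{a+1}$ are out-neighbors, and at least half of its neighbors in any interval that ends at $v_{a-1}$ are in-neighbors.
\end{lemma}

\begin{proof}
Moving $v_a$ to just after $v_{a'}$, where $a'>a$, changes the number of forward arcs by the number of in-neighbors minus the number of out-neighbors of $v_a$ in $\{v_{a+1},\dots,v_{a'}\}$. This change is at most $0$. For the second claim move $v_a$ to just before the first vertex of the interval.
\end{proof}

The lemma says how many out-neighbors an interval holds, not where in the interval they lie. The next example shows how to live with that.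

\begin{example}\label{ex:model}
Let $T$ be the path $x_0\to x_1\to x_2\leftarrow x_3\to x_4\to x_5\leftarrow x_6\to\cdots$, of any length, and let $D$ be any tournament on $44$ vertices. We find a map $\phi$ from $T$ to $D$ that sends arcs to arcs and has $\phi(x_{i+1})\ne\phi(x_{i-1})$ for all $i$. Each step needs two candidates, one of which may be excluded. Identify the vertices of $D$ with positions $1,\dots,44$ in a median order, call $7,\dots,38$ the band, and start in the band. From position $a$ there are four moves.
\begin{itemize}
\item To an out-neighbor, $a\le22$: the positions $a+1,\dots,38$ number at least $16$ and contain at least $8$ out-neighbors, of which at most $6$ lie below the band. We make a \emph{long jump} into the band.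
\item To an out-neighbor, $23\le a\le41$: the positions $a+1,a+2,a+3$ contain at least two out-neighbors. We make a \emph{short jump}.
\item To an in-neighbor, $a\ge23$: a long jump into the band, using positions $7,\dots,a-1$, which contain at least $8$ in-neighbors, at most $6$ of them above the band.
\item To an in-neighbor, $4\le a\le22$: a short jump, using $a-3,a-2,a-1$.
\end{itemize}
A short jump up keeps us in the upper half, where the next move to an in-neighbor is long; a short jump down keeps us in the lower half, where the next move to an out-neighbor is long. So consecutive short jumps trace a directed path of $T$. There are at most two short jumps up in a row, made from positions at most $38$ and $41$, and at most one short jump down, made from a position at least $7$. We never run out of room.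
\end{example}

Both kinds of jump are needed. Short jumps alone may drift, since $T$ has two forward arcs for each backward one. Long jumps alone fail in the transitive tournament, where position $38$ has no out-neighbor in the band. The margin outside the band is governed by the directed paths of $T$, not by its order or diameter. If $T$ branches, a vertex of degree $d$ needs $d$ candidates and hence a short jump of range about $2d$; the margin must then exceed the sum of the ranges along a directed path.

Three things change in $G(n,b/n)$. A vertex has only about $b$ neighbors, so positions are replaced by $m$ \emph{levels} of $n/m$ consecutive vertices; the levels depend on the orientation, so we need estimates valid for all sets of that size, and these require about $\log m$ neighbors per level. Some vertices have atypical neighborhoods and must be avoided. Finally, $\phi$ must be injective; here sparseness helps, because a coincidence would close a short cycle, and short cycles are rare.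

\section{The weight of an oriented tree and the criterion}\label{sec:weight}

Suppose a typical vertex has a constant multiple of $q$ neighbors in each level. A vertex of degree $d$ then needs a jump of range about $\max\{1,d/q\}$ levels. We round ranges to powers of $2$, and we smooth them so that adjacent vertices have comparable ranges; the reason for smoothing appears in Section~\ref{sec:clean}.

\begin{definition}
Let $T$ be an oriented tree of order at least $2$ and let $q\ge1$. With degrees and distances taken in the underlying tree, put
\[
\omega(v)=\max_{u}\deg(u)\,2^{-\mathrm{dist}(u,v)},\qquad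
\kappa_q(v)=\max\bigl\{0,\lfloor\log_2(\omega(v)/q)\rfloor\bigr\},
\]
and call $\kappa_q(v)$ the \emph{scale} of $v$. The \emph{weight} of $T$ is
\[
W_q(T)=\max_P\sum_{u\in P}2^{\kappa_q(u)+1},
\]
where $P$ ranges over all directed paths of $T$, single vertices included.
\end{definition}

The function $\omega$ is the least one that dominates the degree and drops by at most a factor $2$ along an edge.

\begin{lemma}\label{lem:weight}
For every vertex $v$ and every $q\ge1$:
\begin{enumerate}
\item[(i)] $1\le\deg(v)\le\omega(v)<2^{\kappa_q(v)+1}q$ and $2^{\kappa_q(v)}\le\max\{1,\omega(v)/q\}$;
\item[(ii)] $|\kappa_q(u)-\kappa_q(v)|\le1$ if $u$ is adjacent to $v$;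
\item[(iii)] $W_q(T)\le W_1(T)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (i) follows from the term $u=v$ in $\omega(v)$ and from $x-1<\lfloor x\rfloor\le x$. For (ii), distances to $u$ and to $v$ differ by at most $1$, so $\log_2\omega(u)$ and $\log_2\omega(v)$ differ by at most $1$, and $x\mapsto\max\{0,\lfloor x\rfloor\}$ is nondecreasing and grows by at most $1$ when $x$ grows by $1$. Part (iii) holds since $\kappa_q\le\kappa_1$.
\end{proof}

\begin{example}
If $\Delta(T)\le q$, all scales are $0$ and $W_q(T)=2\lambda(T)$. Now let $q\ge2$, take a directed path, and attach leaves to one vertex $z$ until it has degree $d$. If $d=8q$ and $z$ is far from the ends, the terms $2^{\kappa_q+1}$ along the path read $\dots,2,2,4,8,16,8,4,2,2,\dots$ with the peak at $z$. In general $2^{\kappa_q(v)}\le1+(d/q)2^{-\mathrm{dist}(v,z)}$, and summing the geometric series on both sides of $z$ gives $W_q(T)\le2\lambda(T)+6d/q$. A single large degree costs a summand, not a factor.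
\end{example}

\begin{theorem}\label{thm:crit}
Let $K\ge1$, $C_0=\max\{2^{22},8K\}$, $m=2^r\ge2^{16}$, $q=K\log m$ and $t_0\in\mathbb N$. If $m$ divides $n$ and $p=C_0\,m\log m/n$, then whp every orientation of $G(n,p)$ contains simultaneously all oriented trees $T$ of order between $2$ and $t_0$ with $W_q(T)\le m/256$.
\end{theorem}

The density does not depend on $t_0$. Its order $m\log m$ cannot be lowered when $t_0\ge m/512$: the directed path on $m/512$ vertices has weight exactly $m/256$, and Lemma~\ref{lem:lower} applies to it. The divisibility condition costs a factor $2$.

\begin{corollary}\label{cor:crit}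
With the parameters of Theorem~\ref{thm:crit}, let $b\ge2C_0m\log m$. Then the conclusion holds whp for $G(n,b/n)$, with $n$ tending to infinity through all integers.
\end{corollary}

\begin{proof}
For $n\ge2m$ put $n'=m\lfloor n/m\rfloor\ge n/2$. The first $n'$ vertices induce a copy of $G(n',b/n)$, and $b/n\ge C_0m\log m/n'$. The conclusion of Theorem~\ref{thm:crit} is preserved by adding edges and vertices, so its probability does not decrease when the edge probability increases.
\end{proof}

\section{Proof of the criterion}\label{sec:proof}

Fix $K,m=2^r,t_0$ and put
\[
b=C_0m\log m,\qquad p=b/n,\qquad \mu=n/m,\qquad \delta=2^{-14},\qquad J=r-9 .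
\]
Thus $\mu$ is the size of a level, $p\mu=C_0\log m$, and $2^{J+1}=m/256$. Let $G=G(n,p)$ have vertex set $V$, and let $\deg(v,S)$ be the number of neighbors of $v$ in $S$.

\subsection{Three properties of the random graph}

A vertex is isolated with probability about $e^{-b}$, so degree estimates cannot hold for all vertices. They hold with few exceptions, and the point of the next lemma is that the exceptions number less than a $\delta$-fraction of a single level, whatever the size of the set.

\begin{lemma}\label{lem:Q}
Whp the following hold.
\begin{enumerate}
\item[(P1)] For every $k\in\{1,\dots,m\}$ and every $S\subseteq V$ with $|S|=k\mu$, fewer than $\delta\mu$ vertices $v$ satisfy $\deg(v,S)<\frac34p|S|$.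
\item[(P2)] For every $k\in\{1,\dots,m\}$, $s=k\mu$, and every $X\subseteq V$ with $|X|\le s/128$, fewer than $\delta\mu$ vertices $v$ satisfy $\deg(v,X)\ge\frac18ps$.
\item[(P3)] The set $Z$ of vertices on cycles of length at most $t_0$ satisfies $|Z|\le\delta\mu$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $y=\lceil\delta\mu\rceil$, so that $\mu\le2^{14}y$, and $y\le\mu/16$ for large $n$. A failure of (P1) or (P2) yields a set $Y$ of exactly $y$ violating vertices. Since $\log m\ge16\log2>1+14\log2$, the number of choices of $Y$ is at most $(en/y)^y\le(em/\delta)^y\le e^{2y\log m}$. Fix $k$ and write $s=k\mu$, so that $ps=C_0k\log m$.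

(P1) Fix $S$ and $Y$. Then $|S\setminus Y|\ge\frac{15}{16}s$, and if all vertices of $Y$ violate the bound, the number of edges between $Y$ and $S\setminus Y$ is less than $\frac34psy\le\frac45\,py|S\setminus Y|$. This number is binomial with mean $py|S\setminus Y|$, so by \eqref{eq:tails} with $\varepsilon=\frac15$ the probability is at most
\[
\exp\bigl(-\tfrac1{50}\cdot\tfrac{15}{16}\,yps\bigr)\le\exp\bigl(-\tfrac{C_0}{64}\,ky\log m\bigr)\le\exp\bigl(-2^{16}ky\log m\bigr).
\]
The number of sets $S$ is at most $(en/s)^s$, and $s\log(en/s)\le k\mu(1+\log m)\le2k\mu\log m\le2^{15}ky\log m$. As $2^{16}-2^{15}-2\ge1$, the union bound gives at most $e^{-y}$ for each $k$, and $me^{-y}\to0$.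

(P2) A failure for $X$ is a failure for every superset, so we may take $|X|=\lfloor s/128\rfloor$. Fix $X$ and $Y$. If all vertices of $Y$ are violators, then $\sum_{v\in Y}\deg(v,X)\ge yps/8$. An edge is counted at most twice, so at least $e_0=\lceil yps/16\rceil$ edges occur among the at most $ys/128$ pairs with one end in $Y$ and the other in $X$. By \eqref{eq:tails} the probability is at most
\[
\Bigl(\frac{e\,yps}{128e_0}\Bigr)^{e_0}\le\Bigl(\frac e8\Bigr)^{e_0}\le e^{-e_0}\le\exp\bigl(-\tfrac{C_0}{16}\,ky\log m\bigr)\le\exp\bigl(-2^{18}ky\log m\bigr),
\]
where we used $e^2<8$. Since $x\mapsto(en/x)^x$ increases on $(0,n]$, the number of sets $X$ is at most $(128en/s)^{s/128}$, whose logarithm is at most $\frac{k\mu}{128}\log(128em)\le\frac{k\mu}{64}\log m\le2^8ky\log m$. The union bound again gives at most $e^{-y}$ for each $k$.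

(P3) We have $\mathbb E|Z|\le\sum_{g=3}^{t_0}n^gp^g=\sum_{g=3}^{t_0}b^g$, which does not depend on $n$, while $\delta\mu\to\infty$. Apply Markov's inequality.
\end{proof}

The proof of (P1) is where $C_0\ge2^{22}$ and the factor $\log m$ in $b$ are spent: the gain $C_0ky\log m/64$ must beat the cost $2ky\log m/\delta$ of choosing $S$. So $C_0$ has to be of order $1/\delta$. From now on $G$ is a fixed graph with (P1)--(P3), $D$ is an arbitrary orientation of $G$, and the argument is deterministic.

\subsection{Levels, blocks and cleaning}\label{sec:clean}

Fix a median order of $D$ and cut it into $m$ consecutive \emph{levels} $1,\dots,m$ of $\mu$ vertices each. The \emph{lower half} consists of levels $i\le m/2$ and the \emph{upper half} of levels $i>m/2$. Let $F^-,R^-,R^+,F^+$ be the sets of vertices at levels in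
\[
\bigl(0,\tfrac m{256}\bigr],\qquad\bigl(\tfrac m{256},\tfrac m2\bigr],\qquad\bigl(\tfrac m2,\tfrac{255m}{256}\bigr],\qquad\bigl(\tfrac{255m}{256},m\bigr],
\]
so that $|F^\pm|=n/256$ and $|R^\pm|=127n/256$. The \emph{band} is $R^-\cup R^+$. For $0\le j\le J$, the \emph{blocks of scale $j$} are the $m/2^j$ consecutive groups of $2^j$ levels. As $2^j$ divides $m/2$, each block lies in one half. For a block $B$ in the upper half, let $B'$ be the next block of the same scale (if there is one), $R_B=R^-$ and $F_B=F^+$. For $B$ in the lower half, let $B'$ be the previous block (if there is one), $R_B=R^+$ and $F_B=F^-$. Short jumps from $B$ will rely on $B'$ and long jumps on $R_B$; see Figure~\ref{fig:levels}.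

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\fill[gray!15] (7.2,0) rectangle (8.4,0.35);
\fill[gray!40] (8.4,0) rectangle (9.6,0.35);
\draw[thick] (0,0) -- (12,0);
\draw (0,-0.12)--(0,0.12) (1.5,-0.12)--(1.5,0.12) (6,-0.12)--(6,0.12) (10.5,-0.12)--(10.5,0.12) (12,-0.12)--(12,0.12);
\node[below] at (0,-0.1) {\small $0$};
\node[below] at (1.5,-0.1) {\small $m/256$};
\node[below] at (6,-0.1) {\small $m/2$};
\node[below] at (10.5,-0.1) {\small $255m/256$};
\node[below] at (12,-0.1) {\small $m$};
\node at (0.75,-0.9) {$F^-$};
\node at (3.75,-0.9) {$R^-$};
\node at (8.25,-0.9) {$R^+$};
\node at (11.25,-0.9) {$F^+$};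
\node[below] at (7.5,0) {\small $B$};
\node[below] at (9.3,0) {\small $B'$};
\node[below] at (7.95,0) {\small $v$};
\fill (7.9,0) circle (0.07);
\fill (9.0,0) circle (0.05);
\fill (3.2,0) circle (0.05);
\draw[->,thick] (7.95,0.08) to[bend left=70] (8.97,0.08);
\draw[->,thick] (3.25,0.08) to[bend left=35] (7.82,0.08);
\node at (9.3,0.75) {\small short jump up};
\node at (5.4,1.15) {\small long jump down};
\end{tikzpicture}
\caption{The $m$ levels of a median order (not to scale) and a vertex $v$ in a block $B$ of the upper half. Arrows are arcs of the orientation. Out-neighbors of $v$ are found nearby, in $B$ or in the next block $B'$; in-neighbors are found somewhere in the band $R^-\cup R^+$. For a vertex in the lower half the picture is reflected.}\label{fig:levels}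
\end{figure}

We want to embed only into vertices that have many neighbors in $B'$ and $R_B$. Discarding the others creates a new problem: a vertex may have most of its neighbors among the discarded ones, and must be discarded in turn. Property (P2) will stop this cascade. A second problem is the number of scales. With one discarded set for all scales, a single level could receive $\delta\mu$ exceptional vertices from each of about $\log m$ scales; we would need $\delta$ of order $1/\log m$ and lose a factor $\log m$ in $b$. So we keep a separate set $X_j$ for each scale $j$. A vertex used at scale $j$ must then find neighbors outside $X_{j'}$, where $j'$ is the scale of the next tree vertex. By Lemma~\ref{lem:weight}(ii) only the values in $N(j)=\{j-1,j,j+1\}\cap[0,J]$ occur, and the number of conditions stays bounded. This is what the smoothing in $\omega$ buys.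

Given sets $X_0,\dots,X_J\subseteq V$, a vertex $v$ and a scale $j$, let $B$ be the block of scale $j$ containing $v$. The \emph{requirements for $(v,j)$} are
\begin{enumerate}
\item[(S)] if $B'$ exists: $\deg(v,B')\ge\frac34p|B'|$, and $\deg(v,X_{j'}\cap(B\cup B'))<\frac18p|B'|$ for all $j'\in N(j)$;
\item[(L)] $\deg(v,R_B)\ge\frac34p|R_B|$, and $\deg(v,X_{j'}\cup F_B)<\frac18pn$ for all $j'\in N(j)$.
\end{enumerate}
These are at most eight inequalities, and the sets in them depend on $v$ only through $B$.

\begin{lemma}\label{lem:clean}
There are sets $X_0,\dots,X_J$, each containing $Z$ and of size at most $n/256$, such that all requirements for $(v,j)$ hold whenever $v\notin X_j$.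
\end{lemma}

\begin{proof}
Start with $X_j=Z$ for all $j$. While there are $j$ and $v\notin X_j$ such that $(v,j)$ violates a requirement for the current sets, add $v$ to $X_j$. The sets only grow, so the process stops, and then the last assertion holds. We claim that at all times
\begin{equation}\label{eq:inv}
|X_j\cap B|<9\delta\mu\qquad\text{for all $j$ and all blocks $B$ of scale $j$.}
\end{equation}
Summing over at most $m$ blocks, \eqref{eq:inv} gives $|X_j|\le9\delta n\le n/256$.

By (P3), \eqref{eq:inv} holds at the start. Suppose it first fails when a vertex of the block $B$ is added to $X_j$, and let $X_0^-,\dots,X_J^-$ be the sets just before this step. They satisfy \eqref{eq:inv}. If $B'$ exists, then $B\cup B'$ is covered by four blocks of scale $j-1$, by two of scale $j$, and by at most two of scale $j+1$, so for $j'\in N(j)$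
\[
|X^-_{j'}\cap(B\cup B')|\le36\,\delta\mu\le\mu/128\le|B'|/128 .
\]
Also $|X^-_{j'}\cup F_B|\le n/256+n/256=n/128$. Every vertex of $B$ now in $X_j\setminus Z$ violated, when it was added, one of the eight inequalities with respect to subsets of the sets $X^-_{j'}$. The lower bounds do not involve these sets, and a violated upper bound stays violated when they grow, so the vertex violates the same inequality with respect to the sets $X^-_{j'}$ themselves. Each lower bound is violated by fewer than $\delta\mu$ vertices by (P1), since $B'$ and $R_B$ are unions of levels. Each upper bound is violated by fewer than $\delta\mu$ vertices by (P2), applied with $s=|B'|$ or $s=n$. Hence after the step $|X_j\cap B|<8\delta\mu+|Z|\le9\delta\mu$, a contradiction.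
\end{proof}

Fix such sets and let $U_j=V\setminus X_j$ be the set of vertices usable at scale $j$.

\subsection{Short and long jumps}

\begin{lemma}\label{lem:jumps}
Let $0\le j\le J$ and $j'\in N(j)$, and let $v\in U_j$ lie at level $i$.
\begin{enumerate}
\item[(a)] If $i>m/2$ and $i+2^j\le m$, then $v$ has at least $2^{j+1}q$ out-neighbors in $U_{j'}$ at levels in $[i,\,i+2^{j+1}-1]$.
\item[(b)] If $i>m/2$, then $v$ has at least $b/20$ in-neighbors in $U_{j'}$ in the band.
\item[(c)] If $i\le m/2$ and $i-2^j\ge1$, then $v$ has at least $2^{j+1}q$ in-neighbors in $U_{j'}$ at levels in $[i-2^{j+1}+1,\,i]$.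
\item[(d)] If $i\le m/2$, then $v$ has at least $b/20$ out-neighbors in $U_{j'}$ in the band.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $B$ be the block of scale $j$ containing $v$.

(a) The block $B$ ends at a level at most $i+2^j-1<m$, so $B'$ exists and ends at a level at most $i+2^{j+1}-1$. The interval from just after $v$ to the end of $B'$ contains $B'$ and lies in $B\cup B'$. By Lemma~\ref{lem:median} and (S), it contains at least $\frac38p|B'|$ out-neighbors of $v$, fewer than $\frac18p|B'|$ of which are in $X_{j'}$. There remain at least $\frac14p|B'|=\frac14C_02^j\log m\ge2^{j+1}K\log m$, because $C_0\ge8K$.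

(b) The interval from the first vertex of $R^-$ to just before $v$ contains $R^-=R_B$. By Lemma~\ref{lem:median} and (L), it contains at least $\frac38p|R^-|=\frac{381}{2048}b$ in-neighbors of $v$, fewer than $\frac18b=\frac{256}{2048}b$ of which lie in $X_{j'}\cup F^+$. The remaining ones, more than $\frac{125}{2048}b>\frac1{20}b$ in number, are in $U_{j'}$ and in the band.

Reversing the order and all arcs gives a median order of the reversed orientation. It sends level $i$ to level $m+1-i$, maps blocks to blocks, exchanges the halves, $F^-$ with $F^+$ and $R^-$ with $R^+$, and so preserves the requirements. It turns (a) into (c) and (b) into (d).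
\end{proof}

\subsection{The embedding}

Let $T$ have order between $2$ and $t_0$ and $W_q(T)\le m/256$, and write $\kappa=\kappa_q$. Single vertices are directed paths, so $2^{\kappa(v)+1}\le m/256$, that is, $\kappa(v)\le J$. By Lemma~\ref{lem:weight}(i) and $b\ge8Km\log m$,
\begin{equation}\label{eq:deg}
\deg(v)<2^{\kappa(v)+1}q\le\frac m{256}K\log m\le\frac b{20}.
\end{equation}
So each jump of Lemma~\ref{lem:jumps} at scale $j=\kappa(v)$ offers at least $\deg(v)$ candidates.

To keep track of the room that later short jumps may need, let $\alpha(v)$ and $\beta(v)$ be the maxima of $\sum_{u\in P}2^{\kappa(u)+1}$ over directed paths $P$ ending at $v$ and starting at $v$, respectively. Then $0<\alpha(v),\beta(v)\le m/256$. If $x\to x'$ is an arc of $T$, a directed path starting at $x'$ extends backward by $x$, and one ending at $x$ extends forward by $x'$; hence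
\begin{equation}\label{eq:room}
\beta(x)\ge\beta(x')+2^{\kappa(x)+1},\qquad\alpha(x')\ge\alpha(x)+2^{\kappa(x')+1}.
\end{equation}
Root $T$ at any vertex and define $\phi\colon V(T)\to V$ one vertex at a time, parents before children, so that arcs go to arcs and
\begin{equation}\label{eq:phi}
\phi(v)\in U_{\kappa(v)},\qquad\alpha(v)\le\mathrm{level}(\phi(v))\le m-\beta(v).
\end{equation}
Every level of the band satisfies the second condition, for every $v$. The band has $127n/128$ vertices and $|X_j|\le n/256$, so the root can be placed in it.

Let $v$ be embedded at level $i$ and let $w$ be a child of $v$. Put $j=\kappa(v)$ and $j'=\kappa(w)$; then $j'\in N(j)$ by Lemma~\ref{lem:weight}(ii).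
\begin{itemize}
\item $v\to w$ and $i\le m/2$: jump (d) gives out-neighbors in the band.
\item $w\to v$ and $i>m/2$: jump (b) gives in-neighbors in the band.
\item $v\to w$ and $i>m/2$: by \eqref{eq:phi} and \eqref{eq:room}, $i+2^{j+1}\le m-\beta(v)+2^{j+1}\le m-\beta(w)<m$. So jump (a) applies, and its levels are at most $m-\beta(w)$ and at least $i>m/2\ge\alpha(w)$.
\item $w\to v$ and $i\le m/2$: by \eqref{eq:phi} and \eqref{eq:room}, $i-2^{j+1}\ge\alpha(v)-2^{j+1}\ge\alpha(w)>0$. So jump (c) applies, and its levels are at least $\alpha(w)$ and at most $i\le m/2\le m-\beta(w)$.
\end{itemize}
In each case \eqref{eq:deg} provides at least $\deg(v)$ images that satisfy \eqref{eq:phi} for $w$. At most $\deg(v)-1$ other neighbors of $v$ have been embedded, so we choose $\phi(w)$ different from all their images.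

The resulting map sends arcs to arcs, avoids $Z$, and is injective on the neighborhood of each vertex. Suppose it is not injective, and take $x\ne x'$ with $\phi(x)=\phi(x')$ at the least possible distance $g$ in $T$. Then $g\ne1$ since $D$ has no loops, and $g\ne2$ by injectivity on neighborhoods. For $g\ge3$, minimality shows that the vertices of the path from $x$ to $x'$ other than $x'$ have distinct images, so the image of the path is a cycle of $G$ of length $g\le t_0-1$. Its vertices belong to $Z$, a contradiction; this is the only use of the bound $t_0$. Hence $T\subseteq D$. The events (P1)--(P3) do not depend on $T$, so all admissible trees are contained at once, and Theorem~\ref{thm:crit} is proved. \qed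

\section{Random oriented trees}\label{sec:random}

Every tree on $[t]$ has $2^{t-1}$ orientations, so a uniform labeled oriented tree $T$ is a uniform labeled tree, one of $t^{t-2}$, with independent uniform directions of its edges. In this section whp refers to $t\to\infty$. We use a standard count (see, for example, Moon).

\begin{lemma}\label{lem:count}
The number of trees on $[t]$ that contain a given spanning forest with components of sizes $s_1,\dots,s_c$ is $t^{c-2}\prod_is_i$.
\end{lemma}

\begin{proof}
For $c=1$ the formula gives $1$. For $c\ge2$, contract the components. A tree $\tau$ on $[c]$ arises from $\prod_is_i^{\deg_\tau(i)}$ trees on $[t]$, since each edge chooses its two endpoints. In the Pr\"ufer code of $\tau$, which ranges over $[c]^{c-2}$, the letter $i$ occurs $\deg_\tau(i)-1$ times, so the sum over $\tau$ is $\prod_is_i\cdot(\sum_is_i)^{c-2}$.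
\end{proof}

Dividing by $t^{t-2}$, a given tree on $s$ vertices of $[t]$ lies in the random tree with probability $s\,t^{1-s}$, and two given disjoint trees on $s$ vertices each lie in it with probability $s^2t^{2-2s}$, the product of the individual probabilities. We also use that $(t)_\ell\ge t^\ell(1-\ell^2/t)\ge\frac12t^\ell$ for $\ell=O(\log t)$ and large $t$.

\subsection{Long directed paths}

\begin{lemma}\label{lem:long}
Whp $\lambda(T)\ge\ell:=\lfloor\log_2t-2\log_2\log_2t\rfloor$.
\end{lemma}

\begin{proof}
Let $N$ be the number of sequences $(x_1,\dots,x_\ell)$ of distinct vertices with $x_1\to\dots\to x_\ell$ in $T$. Then $\mathbb EN=(t)_\ell\,\ell t^{1-\ell}2^{1-\ell}\ge t\ell2^{-\ell}$ for large $t$. Expand $\mathbb EN^2$ over ordered pairs of sequences. For a disjoint pair the joint probability is the product of the individual ones, and there are $(t)_{2\ell}\le(t)_\ell^2$ such pairs, so they contribute at most $(\mathbb EN)^2$.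

Two paths of a tree that meet do so in a common subpath, and if both are directed, it is a segment of $k\ge1$ consecutive entries of both sequences, in the same order. There are at most $t^\ell\cdot\ell^2\cdot t^{\ell-k}$ such pairs: choose the first sequence, the starting position of the segment in each, and the other entries of the second. The union of the two paths is a tree on $2\ell-k$ vertices, present with the required directions with probability $(2\ell-k)t^{1-2\ell+k}2^{-(2\ell-k-1)}$. These pairs contribute at most $\sum_{k=1}^\ell2\ell^3t\,2^{k+1-2\ell}\le8\ell^3t2^{-\ell}$. Hence
\[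
\frac{\mathrm{Var}\,N}{(\mathbb EN)^2}\le\frac{8\ell^3t2^{-\ell}}{t^2\ell^22^{-2\ell}}=\frac{8\ell2^\ell}t\le\frac8{\log_2t},
\]
using $2^\ell\le t/(\log_2t)^2$ and $\ell\le\log_2t$. By Chebyshev's inequality $N>0$ whp.
\end{proof}

\subsection{The weight is logarithmic}

\begin{lemma}\label{lem:W}
Whp $W_1(T)\le840\log t$.
\end{lemma}

By Lemma~\ref{lem:weight}(i) this also gives $\Delta(T)<840\log t$. The weight of a path with $\ell$ vertices is controlled by the degrees in the $\ell$ trees that hang from it, discounted by a factor $2$ per generation. There are about $\ell t$ such paths in expectation, so we need a tail bound well below $1/t$. We get it from an exponential moment, which is easy to compute once the hanging trees are made independent; the price of independence is a conditioning on an event of polynomially small probability.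

\begin{proof}
\emph{Step 1: reduction to short undirected paths.} Given the underlying tree, the path from $x$ to $x'$ is directed from $x$ to $x'$ with probability $2^{-\mathrm{dist}(x,x')}$. So a directed path with at least $3\log_2t$ edges exists with probability at most $t^2\cdot t^{-3}$, and whp all directed paths have fewer than $3\log_2t+1\le5\log t$ vertices.

For a path $P$ put $Y(P)=\sum_u\deg(u)2^{-\mathrm{dist}(u,P)}$. If $z$ is the vertex of $P$ nearest to $u$, then $\mathrm{dist}(u,v)=\mathrm{dist}(u,P)+\mathrm{dist}(z,v)$ for $v\in P$, so $\sum_{v\in P}2^{-\mathrm{dist}(u,v)}\le2^{-\mathrm{dist}(u,P)}(1+2\sum_{i\ge1}2^{-i})=3\cdot2^{-\mathrm{dist}(u,P)}$. Since $2^{\kappa_1(v)}\le\omega(v)$ and a maximum is at most a sum,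
\[
\sum_{v\in P}2^{\kappa_1(v)+1}\le2\sum_u\deg(u)\sum_{v\in P}2^{-\mathrm{dist}(u,v)}\le6\,Y(P).
\]
It suffices to show that whp every path $P$ of the underlying tree with $\ell\le5\log t$ vertices has $Y(P)\le140\log t$.

\emph{Step 2: independent trees.} Fix distinct $x_1,\dots,x_\ell$ and condition on $P=x_1\cdots x_\ell$ being a path of the tree. Deleting the edges of $P$ is a bijection from the trees containing $P$ to the forests on $[t]$ made of $\ell$ trees rooted at $x_1,\dots,x_\ell$. So the forest is uniform, and by Lemma~\ref{lem:count} there are $\ell t^{t-\ell-1}$ such forests. If $u$ has $N_u$ children in the forest, then $\deg(u)\le N_u+2$, and $\mathrm{dist}(u,P)$ is the depth of $u$. Thus $Y(P)\le\Sigma$, where $\Sigma$ is the sum over the $\ell$ rooted trees of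
\[
\hat Y=\sum_u(N_u+2)\,2^{-\mathrm{depth}(u)} .
\]

In a Galton--Watson tree with Poisson$(1)$ offspring, the root has $N$ ordered children with $\mathbb P(N=k)=e^{-1}/k!$, and each child is the root of an independent copy; recall $\mathbb Ez^N=e^{z-1}$. Take $\ell$ independent such trees and, on the event $A$ that their total size is $t$, label the vertices by a uniform bijection to $[t]$. A given $\ell$-tuple of rooted labeled trees partitioning $[t]$ arises from $\prod_uN_u!$ orderings of the children, each of probability $\frac1{t!}\prod_u\frac{e^{-1}}{N_u!}$, so it has probability $e^{-t}/t!$, whatever the tuple. Therefore, given $A$ and given that the roots are labeled $x_1,\dots,x_\ell$, the labeled forest is uniform. Given $A$, the root labels are independent of the shapes, and $\Sigma$ depends only on the shapes; so $\Sigma$ has the same law in the uniform forest as in the Galton--Watson model conditioned on $A$. Counting tuples and using $t!\le e\sqrt t\,(t/e)^t$,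
\[
\mathbb P(A)=(t)_\ell\,\ell t^{t-\ell-1}\,\frac{e^{-t}}{t!}\ge\frac1{2e\,t^{3/2}}\ge t^{-2}\qquad\text{for large }t .
\]

\emph{Step 3: an exponential moment.} Each generation has expected size $1$, so $\mathbb E\hat Y=3\sum_{h\ge0}2^{-h}=6$; we show that the tail is exponential. Let $\hat Y_h$ be the part of $\hat Y$ from depths at most $h$, and $\psi_h(\theta)=\mathbb Ee^{\theta\hat Y_h}$. Now $\hat Y_0=N+2$, and $\hat Y_h$ equals $N+2$ plus half the sum of $N$ independent copies of $\hat Y_{h-1}$. Hence
\[
\psi_0(\theta)=e^{2\theta}\exp(e^\theta-1),\qquad\psi_h(\theta)=e^{2\theta}\exp\bigl(e^\theta\psi_{h-1}(\theta/2)-1\bigr).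
\]
We claim that $\psi_h(\theta)\le e^{8\theta}$ for $0\le\theta\le\frac1{20}$. On this range $e^{5\theta}-1\le6\theta$, because the left side is convex and the inequality holds at $0$ and at $\frac1{20}$, where it reads $e^{1/4}\le1.3$. So $\log\psi_0(\theta)\le2\theta+e^{5\theta}-1\le8\theta$, and if $\psi_{h-1}(\theta/2)\le e^{4\theta}$, then $\log\psi_h(\theta)\le2\theta+e^{\theta+4\theta}-1\le8\theta$. By monotone convergence, $\mathbb Ee^{\hat Y/20}\le e^{2/5}$.

\emph{Step 4: union bound.} For $\ell\le5\log t$, independence and Markov's inequality give $\mathbb P(\Sigma>140\log t)\le e^{-7\log t+2\ell/5}\le t^{-5}$ without conditioning, and so at most $t^{-5}/\mathbb P(A)\le t^{-3}$ given $A$. The expected number of sequences that form a path $P$ on $\ell$ vertices with $Y(P)>140\log t$ is thus at most $(t)_\ell\,\ell t^{1-\ell}\cdot t^{-3}\le\ell t^{-2}$. The sum over $\ell\le5\log t$ tends to $0$.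
\end{proof}

\section{Proofs of Theorems \ref{thm:main} and \ref{thm:small}}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemmas~\ref{lem:long} and~\ref{lem:W}, almost every $T$ of order $t$ has $\lambda(T)\ge\ell=\lfloor\log_2t-2\log_2\log_2t\rfloor$ and $W_1(T)\le840\log t$. Let $t$ be large and let $T$ be such a tree.

Since $\ell=(1+o(1))\log t/\log2$, we have $2(\ell-2)\log(\ell-2)=(2/\log2+o(1))\log t\log\log t$. For any fixed $c<2/\log2$, in particular for $c=2$, this exceeds $c\log t\log\log t$ when $t$ is large. As $x\log x$ increases for $x\ge1$ and $\lambda(T)\ge\ell$, Lemma~\ref{lem:lower} gives $\mathbb P(G(n,b/n)\to T)\to0$ for $b<c\log t\log\log t$.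

For the upper bound take $K=1$, $C_0=2^{22}$, $t_0=t$, and let $m$ be the least power of $2$ with $m\ge256\cdot840\log t$. Since $2\cdot256\cdot840=430080<2^{19}$, for large $t$ we have $2^{16}\le m\le2^{19}\log t$ and $\log m\le19\log2+\log\log t\le2\log\log t$. By Lemma~\ref{lem:weight}(iii), $W_{\log m}(T)\le W_1(T)\le m/256$. Corollary~\ref{cor:crit} applies whenever $b\ge2C_0m\log m$, and
\[
2C_0m\log m\le2\cdot2^{22}\cdot2^{19}\cdot2\,\log t\log\log t=2^{43}\log t\log\log t .
\]
The parameters depend only on $t$, so whp every orientation contains at once all trees of order $t$ with $W_1(T)\le840\log t$, which form a proportion $1-o_t(1)$ of all labeled oriented trees of order $t$.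
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:small}]
For $\lambda\ge4$ we have $2(\lambda-2)\ge\lambda$ and $(\lambda-2)^2-\lambda=(\lambda-1)(\lambda-4)\ge0$, so $\log(\lambda-2)\ge\frac12\log\lambda$. Thus $2(\lambda-2)\log(\lambda-2)\ge\frac12\lambda\log\lambda$, and the first claim follows from Lemma~\ref{lem:lower}.

For the second, let $m$ be the least power of $2$ with $m\ge\max\{2^{16},512\lambda\}$, let $q=K\log m$, and let $t_0$ be the order of $T$. The degree hypothesis gives $\omega(v)\le\Delta(T)\le K\log\lambda\le q$, so all scales are $0$ and $W_q(T)=2\lambda\le m/256$. Moreover $m\le\max\{2^{16},1024\lambda\}\le2^{16}\lambda$, and $\log m\le16\log2+\log\lambda\le9\log\lambda$ because $\log\lambda\ge2\log2$. Corollary~\ref{cor:crit} gives the claim with $C_K=2\max\{2^{22},8K\}\cdot2^{16}\cdot9$.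
\end{proof}

\begin{thebibliography}{9}

\bibitem{AN}
Achlioptas and Naor, \emph{Ann. of Math.} 162 (2005).

\bibitem{BCKMN}
Gabriel Ferreira Barros, Bruno Pasqualotto Cavalar, Yoshiharu Kohayakawa, Guilherme Oliveira Mota, T\'assio Naia, \emph{Directed graphs with lower orientation Ramsey thresholds}, arXiv:2211.07033 (2022).

\end{thebibliography}
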